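\title{Short molecules characterize $\Delta$-points in Lipschitz-free spaces}

\begin{abstract}
A norm-one element of a Banach space is a $\Delta$-point if every slice of the unit ball containing it also contains elements at distance almost $2$ from it. We prove that, for every pointed metric space $M$, a norm-one element $\mu$ of the Lipschitz-free space $\mathcal{F}(M)$ is a $\Delta$-point if and only if every slice containing $\mu$ contains molecules $(\delta_u-\delta_v)/d(u,v)$ with $d(u,v)$ arbitrarily small. This answers a question of Veeorg. The main tool is a quantitative estimate: in a convex combination of molecules close to $\mu$, the molecules that are both long and far from $\mu$ carry little weight. It is proved by reading the convex combination as a flow on $M$, decomposing the flow into cycles, and comparing walks that have the same endpoints.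
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a metric space with metric $d$ and a distinguished point $0$. Let $\mathrm{Lip}_0(M)$ be the Banach space of all Lipschitz functions $f\colon M\to\mathbb{R}$ with $f(0)=0$, normed by the Lipschitz constant
\[
\|f\|=\sup\Big\{\frac{|f(x)-f(y)|}{d(x,y)}\colon x,y\in M,\ x\neq y\Big\}.
\]
Each $x\in M$ defines the evaluation functional $\delta_x\in\mathrm{Lip}_0(M)^*$, $\delta_x(f)=f(x)$. The \emph{Lipschitz-free space} $\mathcal{F}(M)$ is the norm-closed linear span of $\{\delta_x\colon x\in M\}$ in $\mathrm{Lip}_0(M)^*$. For $u\neq v$ in $M$ the \emph{molecule}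
\[
m_{uv}=\frac{\delta_u-\delta_v}{d(u,v)}
\]
has norm one, and we call $d(u,v)$ its \emph{length}. We use two standard facts throughout: $\mathcal{F}(M)^*=\mathrm{Lip}_0(M)$, where $f$ acts on $\mu\in\mathcal{F}(M)$ by $f(\mu)=\mu(f)$, and the unit ball $B_{\mathcal{F}(M)}$ is the closed convex hull of the molecules. Thus $f(m_{uv})$ is the slope of $f$ from $v$ to $u$.

Let $X$ be a real Banach space with unit ball $B_X$ and unit sphere $S_X$. A \emph{slice} of $B_X$ is a set $S(g,\alpha)=\{x\in B_X\colon g(x)>1-\alpha\}$ with $g\in S_{X^*}$ and $\alpha>0$, and a slice of $S_X$ is the intersection of such a set with $S_X$. An element $x\in S_X$ is a \emph{$\Delta$-point} if for every slice $S$ of $B_X$ with $x\in S$ and every $\varepsilon>0$ there is $y\in S$ with $\|x-y\|\ge 2-\varepsilon$. Since $2$ is the diameter of the ball, this says that no hyperplane cuts off a cap around $x$ that excludes all points almost as far from $x$ as possible.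

From now on $X=\mathcal{F}(M)$. We want to recognize the $\Delta$-points of $X$ from the metric of $M$. Two examples indicate what to look for.

\begin{example}[the interval]\label{ex:interval}
Let $M=[0,1]$. Every slice of $S_X$ contains molecules of arbitrarily small length. Indeed, a slice $S(g,\alpha)$ contains some molecule $m_{xy}$, because otherwise $g\le 1-\alpha$ on all molecules and hence on $B_X$. If $x=z_0,z_1,\dots,z_n=y$ are equally spaced, then $m_{xy}=\frac1n\sum_{k=1}^n m_{z_{k-1}z_k}$, so one of these $n$ molecules of length at most $1/n$ lies in $S(g,\alpha)$. By fact (i) below, every element of $S_X$ is a $\Delta$-point.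
\end{example}

\begin{example}[the star]\label{ex:star}
Let $M=\{0,x_1,x_2,\dots\}$ with $d(x_i,0)=1$ and $d(x_i,x_j)=2$ for $i\ne j$. For $h\in\mathrm{Lip}_0(M)$ we have $\|h\|=\sup_i|h(x_i)|$, because $|h(x_i)-h(x_j)|/2\le\max(|h(x_i)|,|h(x_j)|)$. Hence $\|\sum c_i\delta_{x_i}\|=\sum|c_i|$, that is, $X=\ell_1$ with $m_{x_i0}=\delta_{x_i}=e_i$. All molecules have length at least $1$, and there are no $\Delta$-points: if $\mu\in S_{\ell_1}$ and, say, $\mu_k>0$, then the slice $\{y\in B_{\ell_1}\colon y_k>\mu_k/2\}$ contains $\mu$, and each $y$ in it satisfies $\|\mu-y\|\le\|\mu\|+\|y\|-2\min(\mu_k,y_k)\le 2-\mu_k$.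
\end{example}

So short molecules appear to be what produces $\Delta$-points. Two results in this direction are known. Let $\mu\in S_X$.
\begin{itemize}
\item[(i)] If for every $\rho>0$ every slice of $S_X$ containing $\mu$ contains a molecule of length less than $\rho$, then $\mu$ is a $\Delta$-point.
\item[(ii)] If $\mu$ is a finite convex combination of molecules, then the converse of (i) also holds.
\end{itemize}
The problem, posed in \cite{Veeorg}, is whether the converse of (i) holds for every $\mu$: \emph{if $\mu\in S_{\mathcal{F}(M)}$ is a $\Delta$-point, must every slice of $S_{\mathcal{F}(M)}$ containing $\mu$ contain molecules of arbitrarily small length?}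

Fact (ii) suggests the answer yes, but the star gives a reason for caution. The element $\mu_n=\frac1n\sum_{i\le n}e_i$ is an average of molecules of length $1$, each at distance $2-\frac2n$ from $\mu_n$. An element spread over many long molecules is thus almost as far as possible from each of them, and one might fear that an element spread over infinitely many long molecules, in a more intricate space, could be a $\Delta$-point with no short molecule in sight. This does not happen.

\begin{theorem}\label{thm:main}
Let $M$ be a pointed metric space and let $\mu\in S_{\mathcal{F}(M)}$ be a $\Delta$-point. Then for every $\rho>0$ every slice of $S_{\mathcal{F}(M)}$ containing $\mu$ contains a molecule $m_{uv}$ with $d(u,v)<\rho$.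
\end{theorem}

No assumption is made on $M$; completeness, separability and boundedness are not needed. (If $M$ is a single point, then $S_X=\emptyset$ and there is nothing to prove.)

The proof uses only a weak consequence of ``$m$ is far from $\mu$''. If $\|\mu-m\|\ge 2-\varepsilon$ for a molecule $m$, the Hahn--Banach theorem gives $h\in B_{X^*}$ with $h(\mu)-h(m)\ge2-\varepsilon$, and then $h(\mu)\ge 1-\varepsilon$ and $h(m)\le-1+\varepsilon$. We keep the first inequality and relax the second.

\begin{definition}\label{def:detached}
Let $\mu\in S_X$, $\varepsilon>0$ and $\gamma\in(0,2]$. A molecule $m$ is \emph{$(\varepsilon,\gamma)$-detached} from $\mu$ if there is $h\in B_{X^*}$ with $h(\mu)\ge1-\varepsilon$ and $h(m)\le1-\gamma$.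
\end{definition}

In words, some functional that almost norms $\mu$ fails, by a fixed amount $\gamma$, to norm $m$. The functional may depend on $m$. The condition becomes more restrictive as $\varepsilon$ decreases, and the computation above shows that
\begin{equation}\label{eq:far-detached}
\|\mu-m\|\ge2-\varepsilon,\ \ 0<\varepsilon\le1\quad\Longrightarrow\quad m\text{ is }(\varepsilon,1)\text{-detached from }\mu .
\end{equation}

Theorem~\ref{thm:main} is the implication (a)$\Rightarrow$(b) of the following characterization.

\begin{theorem}\label{thm:char}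
For $\mu\in S_X$ the following are equivalent:
\begin{itemize}
\item[(a)] $\mu$ is a $\Delta$-point;
\item[(b)] for every $\rho>0$ every slice of $S_X$ containing $\mu$ contains a molecule $m_{uv}$ with $d(u,v)<\rho$;
\item[(c)] $\mu\in\overline{\mathrm{conv}}\{m_{uv}\colon 0<d(u,v)<\rho\}$ for every $\rho>0$;
\item[(d)] there is $\gamma\in(0,2]$ such that for every $\varepsilon>0$ every slice of $S_X$ containing $\mu$ contains a molecule that is $(\varepsilon,\gamma)$-detached from $\mu$;
\item[(e)] for every $\eta>0$ there is a finite convex combination $\nu=\sum t_jm_{u_jv_j}$ with $\|\mu-\nu\|<\eta$, and $d(u_j,v_j)<\eta$, $\|\mu-m_{u_jv_j}\|>2-\eta$ for all $j$.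
\end{itemize}
\end{theorem}

The substance of the proof is an estimate valid for every $\mu\in S_X$.

\begin{theorem}\label{thm:quant}
Let $\mu\in S_X$, $\rho>0$, $\gamma\in(0,2]$ and $\theta>0$. There is $\varepsilon>0$ such that for every finite convex combination $\nu=\sum_{j\in J}t_jm_{u_jv_j}$ of molecules with $\|\mu-\nu\|\le\varepsilon$,
\[
\sum\big\{t_j\colon d(u_j,v_j)\ge\rho\text{ and }m_{u_jv_j}\text{ is }(\varepsilon,\gamma)\text{-detached from }\mu\big\}\le\theta .
\]
\end{theorem}

The theorems fit together as follows. A $\Delta$-point is approximated by convex combinations of detached molecules; by Theorem~\ref{thm:quant} the long molecules in such a combination have small total weight; discarding them leaves a convex combination of short molecules close to $\mu$.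

\begin{remark}\label{rem:sharp}
The two examples explain the form of Theorem~\ref{thm:quant}.

\emph{The length condition cannot be dropped.} For $M=[0,1]$ let $\mu=\nu=m_{10}=\frac1n\sum_{k=1}^n m_{k/n,(k-1)/n}$. The function $h$ with $h(0)=0$, slope $-1$ on $[\frac{k-1}n,\frac kn]$ and slope $1$ elsewhere has $h(\mu)=1-\frac2n$, so the $k$th molecule is $(2/n,2)$-detached from $\mu$. Given $\varepsilon>0$, for $n\ge2/\varepsilon$ the whole weight sits on $(\varepsilon,2)$-detached molecules.

\emph{The number $\varepsilon$ cannot be chosen independently of $\mu$.} In the star let $\mu=\nu=\mu_n$. For $i\le n$ the function $h$ equal to $-1$ at $x_i$ and to $1$ at the other $x_k$ has $h(\mu_n)=1-\frac2n$, so $e_i$ is $(2/n,2)$-detached from $\mu_n$. These molecules have length $1$, so for $\rho=1$, $\gamma=2$ and $\theta<1$ one needs $\varepsilon<2/n$.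

The two computations are the same, but on the interval $\mu$ is fixed and the lengths shrink, while in the star the lengths are fixed and $\mu$ changes. Theorem~\ref{thm:quant} says that both cannot be fixed at once.
\end{remark}

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:far} proves fact (i), so that the paper is self-contained, and shows that the far points required of a $\Delta$-point may be taken to be molecules. Section~\ref{sec:model} proves Theorem~\ref{thm:quant} in the simplest case, Section~\ref{sec:quant} in general, and Section~\ref{sec:char} derives Theorem~\ref{thm:char} and its consequences.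

\section{Slices, representations and cycles}\label{sec:tools}

Statements about slices translate into statements about closed convex hulls. Since $\mu$ and all molecules lie on the sphere, it makes no difference in conditions (b) and (d) of Theorem~\ref{thm:char} whether slices of $S_X$ or of $B_X$ are used.

\begin{lemma}\label{lem:slice}
Let $A\subseteq B_X$ and $\mu\in S_X$. Then $\mu\in\overline{\mathrm{conv}}\,A$ if and only if every slice of $B_X$ containing $\mu$ meets $A$.
\end{lemma}

\begin{proof}
If a slice $S(g,\alpha)$ misses $A$, then $g\le1-\alpha$ on $A$, hence on $\overline{\mathrm{conv}}\,A$, so the slice contains no point of $\overline{\mathrm{conv}}\,A$. Conversely, let $\mu\notin\overline{\mathrm{conv}}\,A$. If $A=\emptyset$, take $g\in S_{X^*}$ with $g(\mu)=1$; the slice $S(g,1)$ contains $\mu$ and misses $A$. Otherwise the Hahn--Banach separation theorem gives $g\in S_{X^*}$ with $g(\mu)>a:=\sup_Ag$. Then $a<1$, and $S(g,1-a)$ contains $\mu$ and misses $A$.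
\end{proof}

We recall \emph{McShane's extension theorem}: a real function on a subset $N\subseteq M$ with Lipschitz constant at most $L$ extends to a function on $M$ with Lipschitz constant at most $L$. Every function on a finite set is Lipschitz, so an element of $\mathrm{Lip}_0(M)$ can take arbitrary values at finitely many points other than $0$. Consequently the functionals $\delta_x$, $x\ne0$, are linearly independent, while $\delta_0=0$. We call the elements of $\mathrm{span}\{\delta_x\colon x\in M\}$ \emph{finitely supported}; they are dense in $X$.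

An expression $\sum a_i(\delta_{x_i}-\delta_{y_i})$ with $a_i>0$ can be read as a transport plan that moves mass $a_i$ from $x_i$ to $y_i$ at cost $a_id(x_i,y_i)$. The next lemma says that the norm of a finitely supported element is the cost of some plan.

\begin{lemma}\label{lem:rep}
Every finitely supported $\xi\in X$ can be written as a finite sum $\xi=\sum a_i(\delta_{x_i}-\delta_{y_i})$ with $a_i>0$, $x_i\ne y_i$ and $\sum a_id(x_i,y_i)=\|\xi\|$.
\end{lemma}

\begin{proof}
If $\xi=0$, take the empty sum. Otherwise let $N\ni0$ be a finite set with $\xi\in\mathrm{span}\{\delta_x\colon x\in N\}$. By McShane's theorem the restrictions to $N$ of the elements of $B_{\mathrm{Lip}_0(M)}$ form exactly $B_{\mathrm{Lip}_0(N)}$, so $\|\xi\|$ is also the norm of $\xi$ in $\mathcal{F}(N)$. The convex hull of the finitely many molecules of $N$ is compact, hence closed, hence equal to $B_{\mathcal{F}(N)}$. So $\xi/\|\xi\|=\sum s_im_{x_iy_i}$ with $s_i>0$ and $\sum s_i=1$, and $a_i=\|\xi\|s_i/d(x_i,y_i)$ works.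
\end{proof}

A linear relation between such plans is a flow that is conserved at every point, and a conserved flow splits into cycles. Consider a finite directed multigraph with vertices in $M$: a finite set of edges $e$, each with a tail $e^-\in M$ and a head $e^+\in M$, $e^+\neq e^-$; several edges may have the same tail and head. A \emph{walk} from $p$ to $q$ is a sequence of edges $e_1,\dots,e_n$, $n\geq1$, with $e_1^-=p$, $e_k^+=e_{k+1}^-$ for $k<n$, and $e_n^+=q$. A \emph{cycle} is a walk with $p=q$ whose tails $e_1^-,\dots,e_n^-$ are distinct; in particular its edges are distinct.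

\begin{lemma}\label{lem:cycles}
Suppose the edges carry masses $c_e>0$ with $\sum_ec_e(\delta_{e^-}-\delta_{e^+})=0$ in $X$. Then there is a finite family of cycles $C$ with weights $w_C>0$ such that $c_e=\sum_{C\ni e}w_C$ for every edge $e$.
\end{lemma}

\begin{proof}
For $x\in M$ let $\varphi(x)$ be the total mass of the edges with tail $x$ minus the total mass of the edges with head $x$. Then $\sum_x\varphi(x)\delta_x=0$, so $\varphi(x)=0$ for $x\ne0$ by linear independence. Also $\sum_x\varphi(x)=0$, since each edge contributes $c_e-c_e$, so $\varphi(0)=0$ too. We induct on the number of edges of a graph with $\varphi=0$; with no edges, take the empty family. Otherwise start from any edge. Since $\varphi=0$, the head of an edge is the tail of some edge, so the walk can always be continued; the part of it between the two visits of the first repeated vertex is a cycle $C$. Let $w_C$ be the least mass of an edge of $C$, subtract $w_C$ from the masses of the edges of $C$ and delete the edges whose mass becomes $0$. Every vertex of $C$ is the tail of one edge and the head of one edge of $C$, so $\varphi$ remains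 $0$, and at least one edge has been deleted.
\end{proof}

\section{Molecules far from a given element}\label{sec:far}

Fact (i) holds because a short molecule is far from every fixed element of the sphere: a norming function for $\mu$ can be reversed at a very small scale at almost no cost.

\begin{proposition}\label{prop:short}
Let $\mu\in S_X$ and $\eta>0$. There is $\rho>0$ such that $\|\mu-m_{uv}\|\ge2-\eta$ whenever $0<d(u,v)<\rho$.
\end{proposition}

\begin{proof}
Choose $\beta\in(0,1)$ with $\frac{2-\beta}{1+\beta}-\beta\ge2-\eta$. Take a finite set $N\ni0$, an element $\mu_1\in\mathrm{span}\{\delta_x\colon x\in N\}$ with $\|\mu-\mu_1\|\le\beta$, and $f\in S_{X^*}$ with $f(\mu)=1$, so that $f(\mu_1)\ge1-\beta$. Let $r$ be the least distance between distinct points of $N$ (and $r=1$ if $N=\{0\}$), and put $s=\beta r/8$, $\rho=\beta s/2$. Let $0<d(u,v)<\rho$. We construct $g$ on $N\cup\{u,v\}$ with $g=f$ on $N$, $g(v)-g(u)=d(u,v)$ and Lipschitz constant at most $1+\beta$. Extending $g$ by McShane's theorem, we then obtain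
\[
(1+\beta)\|\mu_1-m_{uv}\|\ge g(\mu_1)-g(m_{uv})=f(\mu_1)+1\ge2-\beta ,
\]
and therefore $\|\mu-m_{uv}\|\ge\frac{2-\beta}{1+\beta}-\beta\ge2-\eta$.

\emph{Case 1: $u$ and $v$ are at distance at least $s$ from $N$.} Put $g=f$ on $N\cup\{u\}$ and $g(v)=f(u)+d(u,v)$. Only the pairs $\{v,x\}$ with $x\in N$ need checking. Since $|g(v)-f(v)|\le2d(u,v)<2\rho=\beta s$, we get $|g(v)-g(x)|\le d(v,x)+\beta s\le(1+\beta)d(v,x)$.

\emph{Case 2: $u$ or $v$ is at distance less than $s$ from some $x_0\in N$.} Then $d(w,x_0)<s+\rho\le2s$ for $w\in\{u,v\}$, and $d(w,x)\ge r-2s\ge r/2$ for $x\in N\setminus\{x_0\}$; in particular $u,v\notin N\setminus\{x_0\}$. Put $g=f$ on $N$ and $g(w)=f(x_0)+d(w,u)-d(x_0,u)$ for $w\in\{x_0,u,v\}$; the two definitions agree at $x_0$. Then $g$ is $1$-Lipschitz on $N$ and on $\{x_0,u,v\}$, and $g(v)-g(u)=d(u,v)$. For $w\in\{u,v\}$ and $x\in N\setminus\{x_0\}$,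
\[
|g(w)-g(x)|\le d(w,x_0)+d(x_0,x)\le d(w,x)+2d(w,x_0)\le d(w,x)+4s\le(1+\beta)d(w,x),
\]
because $4s=\beta r/2\le\beta d(w,x)$.
\end{proof}

The definition of a $\Delta$-point provides, in each slice, a far element $y$ of the ball. We need a far molecule. Writing $y$ approximately as an average of molecules, we must find one molecule that is in the slice and far from $\mu$ at the same time. This is possible because farness is witnessed by a functional $h$ that is almost at its minimum $-1$ on $y$, so almost all of the weight lies on molecules where $h$ is near $-1$. Starting from a slightly smaller slice guarantees that the molecules in the original slice carry more than the small exceptional weight.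

\begin{lemma}\label{lem:far}
Let $\mu\in S_X$ be a $\Delta$-point and let $\varepsilon>0$. Every slice of $B_X$ containing $\mu$ contains a molecule $m$ with $\|\mu-m\|\ge2-\varepsilon$.
\end{lemma}

\begin{proof}
Let $\mu\in S(g,\alpha)$, put $a=1-\alpha$ and fix $a_1$ with $a<a_1<g(\mu)$. Choose $\eta>0$ with $\sqrt{2\eta}\,(1-a)<a_1-a$ and $\eta+\sqrt{2\eta}\le\varepsilon$. As $\mu\in S(g,1-a_1)$, there is $y\in B_X$ with $g(y)>a_1$ and $\|\mu-y\|\ge2-\eta$. Choose $h\in B_{X^*}$ with $h(\mu)-h(y)\ge2-\eta$; then $h(\mu)\ge1-\eta$ and $h(y)\le-1+\eta$. Approximating $y$, we find a finite convex combination $z=\sum s_km_k$ of molecules with $g(z)>a_1$ and $h(z)\le-1+2\eta$.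

Let $p$ be the sum of the $s_k$ with $h(m_k)>-1+\sqrt{2\eta}$. The sum $\sum s_k(h(m_k)+1)=h(z)+1\le2\eta$ has nonnegative terms, so $p\sqrt{2\eta}\le2\eta$, that is, $p\le\sqrt{2\eta}$. If $g(m_k)\le a$ held for all $k$ with $h(m_k)\le-1+\sqrt{2\eta}$, then
\[
a_1<g(z)\le(1-p)a+p=a+p(1-a)\le a+\sqrt{2\eta}\,(1-a)<a_1 ,
\]
which is absurd. So some $m_k$ satisfies $g(m_k)>a$ and $h(m_k)\le-1+\sqrt{2\eta}$. It lies in $S(g,\alpha)$, and $\|\mu-m_k\|\ge h(\mu)-h(m_k)\ge2-\eta-\sqrt{2\eta}\ge2-\varepsilon$.
\end{proof}

\section{The model case: one molecule}\label{sec:model}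

Let $\mu=m_{xy}$ with $r=d(x,y)$, and suppose that $\mu$ is \emph{equal} to a convex combination $\sum_{j\in J}t_jm_{u_jv_j}$ with all $t_j>0$. Write $\ell_j=d(u_j,v_j)$. We claim that if $\varepsilon<\gamma\rho/r$, then no molecule $m_{u_jv_j}$ with $\ell_j\ge\rho$ is $(\varepsilon,\gamma)$-detached from $\mu$.

The identity
\[
\sum_{j\in J}\frac{t_j}{\ell_j}(\delta_{u_j}-\delta_{v_j})+\frac1r(\delta_y-\delta_x)=0
\]
describes a conserved flow: edges $u_j\to v_j$ of mass $t_j/\ell_j$ and one \emph{return edge} $y\to x$ of mass $1/r$. Decompose it into cycles by Lemma~\ref{lem:cycles}. Let $f\in S_{X^*}$ satisfy $f(\mu)=1$. From $1=\sum t_jf(m_{u_jv_j})$ we get $f(u_j)-f(v_j)=\ell_j$ for all $j$: along each edge $j$ the function $f$ drops by the full length of the edge. Around a cycle the drops of $f$ add up to $0$, so no cycle consists of edges from $J$ only. Hence every cycle is the return edge together with a walk $P$ from $x$ to $y$ along edges from $J$, and $\sum_{j\in P}\ell_j=f(x)-f(y)=r$. Every $j\in J$ lies on such a walk.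

Now let $h\in B_{X^*}$ with $h(\mu)\ge1-\varepsilon$. On the edge $j$ the drop of $h$ falls short of the length by the \emph{deficiency} $\ell_j-(h(u_j)-h(v_j))=\ell_j(1-h(m_{u_jv_j}))\ge0$. Along a walk $P$ the drops telescope, and
\[
\sum_{j\in P}\ell_j\big(1-h(m_{u_jv_j})\big)=r-\big(h(x)-h(y)\big)=r\big(1-h(\mu)\big)\le r\varepsilon .
\]
An edge with $\ell_j\ge\rho$ and $h(m_{u_jv_j})\le1-\gamma$ has deficiency at least $\gamma\rho$, which forces $\gamma\rho\le r\varepsilon$. This proves the claim. The bound is attained on the interval in Remark~\ref{rem:sharp}, where $r=1$, $\rho=1/n$, $\gamma=2$ and $\varepsilon=2/n$.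

The point is that \emph{the deficiency of $h$ along a walk depends only on the endpoints of the walk}. One long detached molecule makes the deficiency large on its own walk, therefore on all walks with the same endpoints, and this is incompatible with $h(\mu)\ge1-\varepsilon$ unless these walks have small total weight. Three things change in the general case.

\emph{Many endpoints.} If $\mu$ is supported on a finite set of $Q$ points, there are several return edges, and the walks fall into at most $Q^2$ classes according to their endpoints. Walks are compared only within a class, each class with its own functional $h$. A class containing a long detached molecule has weight of order $\varepsilon/(\gamma\rho)$, so $\varepsilon$ must be small compared with $Q^{-2}$. The star shows that some dependence on $Q$ is unavoidable.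

\emph{Errors.} In general $\mu$ is only close to a finitely supported element and $\nu$ is only close to $\mu$. By Lemma~\ref{lem:rep} the differences are plans of small cost, which enter the flow as \emph{error edges}. The telescoping identities become inequalities, useful only on walks whose error is small compared with $\gamma\rho$. The other walks have small total weight by a Chebyshev-type estimate.

\emph{A circularity.} What must be bounded is $\sum t_j$, which is weight times length. The walks with large error contribute about $R\kappa/(\gamma\rho)$, where $\kappa$ is the accuracy of the finitely supported approximant and $R$ bounds the lengths of the walks. But $R$ is the diameter of the support of the approximant, which may grow as $\kappa$ decreases. We break the circle with two approximants. The first, $\mu_1$, fixes $R$. The second, $\mu_2$, has accuracy $\kappa'$ small compared with $1/R$, and fixes $Q$. The walks compared in the end have endpoints in the second finite set, yet their lengths are bounded in terms of the first, because they are parts of walks with endpoints in the first set. Finally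 $\varepsilon$ is chosen small compared with $1/(RQ^2)$; this is consistent because $\kappa'$ is never multiplied by $Q$.

\section{Long detached molecules carry little weight}\label{sec:quant}

In this section we prove Theorem~\ref{thm:quant}. Fix $\mu,\rho,\gamma,\theta$.

\subsection*{Choice of constants}
Put $\kappa=\theta/30$. Choose a finitely supported $\mu_1$ with $\|\mu-\mu_1\|\le\kappa$ and, by Lemma~\ref{lem:rep}, write $\mu_1=\sum_{i\in I_1}a_i(\delta_{x_i}-\delta_{y_i})$ with $a_i>0$, $x_i\ne y_i$. Let $Z_1$ consist of $0$ and all these $x_i,y_i$, and let $R=\max(1,\mathrm{diam}\,Z_1)$.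

Put $\kappa'=\min\big(\kappa,\gamma\rho\theta/(144R)\big)$. Choose a finitely supported $\mu_2$ with $\|\mu-\mu_2\|\le\kappa'$ and, by Lemma~\ref{lem:rep}, write $\mu_2-\mu_1=\sum_{i\in I_2}a_i(\delta_{x_i}-\delta_{y_i})$ with $\sum_{i\in I_2}a_id(x_i,y_i)\le\kappa+\kappa'\le2\kappa$. Let $Z_2$ be $Z_1$ together with the points $x_i,y_i$, $i\in I_2$, and let $Q=|Z_2|$.

Put $\varepsilon=\min\big(\kappa',\gamma\rho\theta/(24RQ^2)\big)$. It depends only on $\mu,\rho,\gamma,\theta$, and $\varepsilon\le\kappa'\le\kappa$.

\subsection*{The flow}
Let $\nu=\sum_{j\in J}t_jm_{u_jv_j}$ be a finite convex combination with $\|\mu-\nu\|\le\varepsilon$; we may assume that all $t_j>0$. By Lemma~\ref{lem:rep}, $\nu-\mu_2=\sum_{i\in I_3}a_i(\delta_{x_i}-\delta_{y_i})$ with $\sum_{i\in I_3}a_id(x_i,y_i)\le\varepsilon+\kappa'\le2\kappa'$. We take the index sets $J,I_1,I_2,I_3$ disjoint and use their union as the edge set of a multigraph: $j\in J$ is an edge $u_j\to v_j$ of mass $c_j=t_j/d(u_j,v_j)$, and $i\in I_1\cup I_2\cup I_3$ is an edge $y_i\to x_i$ of mass $c_i=a_i$. Let $\ell_e=d(e^-,e^+)$ be the length of the edge $e$.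 Thus $t_j=c_j\ell_j$ for $j\in J$, and
\begin{equation}\label{eq:errors}
\sum_{i\in I_2}c_i\ell_i\le2\kappa,\qquad\sum_{i\in I_3}c_i\ell_i\le2\kappa' .
\end{equation}
The edges in $I_1$ are the return edges; those in $I_2$ and $I_3$ are the error edges. Since $\nu=\mu_1+(\mu_2-\mu_1)+(\nu-\mu_2)$,
\[
\sum_{j\in J}c_j(\delta_{u_j}-\delta_{v_j})+\sum_{i\in I_1\cup I_2\cup I_3}c_i(\delta_{y_i}-\delta_{x_i})=0 ,
\]
and Lemma~\ref{lem:cycles} gives cycles $C$ with weights $w_C>0$ such that $c_e=\sum_{C\ni e}w_C$.

A \emph{piece} is a walk $s$ formed by consecutive edges of one of these cycles $C$ (possibly all of $C$), remembered together with $C$; its weight is $w_s=w_C$. If $\mathcal{P}$ is a family of pieces in which pieces of the same cycle have no common edge, and $\phi\ge0$ is a function on the edges, then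
\begin{equation}\label{eq:count}
\sum_{s\in\mathcal{P}}w_s\sum_{e\in s}\phi(e)\le\sum_Cw_C\sum_{e\in C}\phi(e)=\sum_ec_e\phi(e).
\end{equation}
All families of pieces below have this disjointness property.

\subsection*{Deficiency and telescoping}
For $g\in B_{X^*}$ and $j\in J$ let
\[
D_g(j)=\ell_j-\big(g(u_j)-g(v_j)\big)=\ell_j\big(1-g(m_{u_jv_j})\big)\ge0 .
\]
As $c_j\ell_j=t_j$ and $\sum t_j=1$, the total deficiency is controlled by the value of $g$ at $\mu$:
\begin{equation}\label{eq:budget}
\sum_{j\in J}c_jD_g(j)=1-g(\nu)\le1-g(\mu)+\varepsilon .
\end{equation}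
For a piece $s$ put
\[
L(s)=\sum_{j\in s\cap J}\ell_j,\qquad D_g(s)=\sum_{j\in s\cap J}D_g(j),\qquad E(s)=\sum_{i\in s\cap(I_2\cup I_3)}\ell_i .
\]
Suppose $s$ goes from $p$ to $q$ and contains no edge of $I_1$. Then $g(p)-g(q)=\sum_{e\in s}(g(e^-)-g(e^+))$, where an edge $j\in J$ contributes $\ell_j-D_g(j)$ and an error edge $i$ contributes a number of modulus at most $\ell_i$. Hence
\begin{equation}\label{eq:tele}
L(s)-D_g(s)-E(s)\le g(p)-g(q)\le L(s)-D_g(s)+E(s).
\end{equation}
Fix $f\in S_{X^*}$ with $f(\mu)=1$. By \eqref{eq:budget},
\begin{equation}\label{eq:fbudget}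
\sum_{j\in J}c_jD_f(j)\le\varepsilon .
\end{equation}

Let $J^*$ be the set of $j\in J$ such that $\ell_j\ge\rho$ and $m_{u_jv_j}$ is $(\varepsilon,\gamma)$-detached from $\mu$. We must bound
\begin{equation}\label{eq:goal}
\sum_{j\in J^*}t_j=\sum_Cw_C\sum_{j\in C\cap J^*}\ell_j .
\end{equation}
We cut the cycles twice, as in Figure~\ref{fig:cuts}, and sort the resulting pieces into three families $\mathcal{P}$, each with $\sum_{s\in\mathcal{P}}w_sL(s)\le\theta/3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5,>=stealth]
\draw[->,thick] (0.1,0)--(0.9,0) node[midway,above]{$J$};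
\draw[->,thick,dotted] (1.1,0)--(1.9,0) node[midway,above]{$I_3$};
\draw[->,thick] (2.1,0)--(2.9,0) node[midway,above]{$J$};
\draw[->,thick,dashed] (3.1,0)--(3.9,0) node[midway,above]{$I_2$};
\draw[->,thick] (4.1,0)--(4.9,0) node[midway,above]{$J$};
\draw[->,thick] (5.1,0)--(5.9,0) node[midway,above]{$J$};
\draw[->,very thick] (6,0.12) .. controls (5,1.3) and (1,1.3) .. (0,0.12) node[midway,above]{$I_1$};
\fill (-0.06,-0.06) rectangle (0.06,0.06);
\fill (5.94,-0.06) rectangle (6.06,0.06);
\fill (3,0) circle (0.06);
\fill (4,0) circle (0.06);
\draw (1,0) circle (0.05);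
\draw (2,0) circle (0.05);
\draw (5,0) circle (0.05);
\draw[|-|] (0,-0.35)--(3,-0.35) node[midway,below]{arc};
\draw[|-|] (4,-0.35)--(6,-0.35) node[midway,below]{arc};
\draw[|-|] (0,-0.9)--(6,-0.9) node[midway,below]{segment};
\end{tikzpicture}
\caption{The two cuts of a cycle. Deleting the $I_1$-edge leaves a segment whose endpoints (squares) lie in the finite set $Z_1$. Deleting the $I_2$-edge splits the segment into arcs whose endpoints (squares and filled disks) lie in the finite set $Z_2$. The $I_3$-edge remains inside an arc as an error.}
\label{fig:cuts}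
\end{figure}

\subsection*{Step 1: the first cut bounds the lengths}
Delete the $I_1$-edges from each cycle and call the maximal remaining pieces \emph{segments}. A cycle without $I_1$-edges is itself a segment, which we call \emph{closed}. Any other segment starts at the head of an $I_1$-edge and ends at the tail of an $I_1$-edge, so its endpoints $p,q$ lie in $Z_1$. Call a segment \emph{big} if it is closed or has $L(s)\ge2R$, and \emph{small} otherwise. In the model case there are no big segments; here their length is paid for by deficiency and error.

For a closed segment $p=q$, and the left inequality in \eqref{eq:tele} with $g=f$ gives $L(s)\le D_f(s)+E(s)$. For a segment that is not closed, $f(p)-f(q)\le d(p,q)\le R$, so $L(s)\le R+D_f(s)+E(s)$; if also $L(s)\ge2R$, then $R\le L(s)/2$ and $L(s)\le2(D_f(s)+E(s))$. By \eqref{eq:count}, \eqref{eq:fbudget} and \eqref{eq:errors},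
\[
\sum_{s\text{ big}}w_sL(s)\le2\Big(\sum_{j\in J}c_jD_f(j)+\sum_{i\in I_2\cup I_3}c_i\ell_i\Big)\le2(\varepsilon+2\kappa+2\kappa')\le10\kappa=\frac\theta3 .
\]
Here the error $\kappa$ appears without the factor $R$, which is why $\kappa$ could be chosen before $R$.

\subsection*{Step 2: the second cut reduces the error}
A small segment has length less than $2R$, but it may contain $I_2$-edges, whose cost $2\kappa$ need not be small compared with $1/R$. So delete the $I_2$-edges from each small segment and call the maximal remaining pieces \emph{arcs}. Each endpoint of an arc $\sigma$ is an endpoint of the segment or of an $I_2$-edge, and so lies in $Z_2$. An arc contains only edges of $J$ and $I_3$, so $E(\sigma)=\sum_{i\in\sigma\cap I_3}\ell_i$, and $L(\sigma)<2R$ since $\sigma$ is part of a small segment. Call $\sigma$ \emph{bad} if $E(\sigma)+D_f(\sigma)\ge\gamma\rho/8$ and \emph{good} otherwise. For a bad arc $L(\sigma)<2R\le\frac{16R}{\gamma\rho}(E(\sigma)+D_f(\sigma))$, so by \eqref{eq:count}, \eqref{eq:errors} and \eqref{eq:fbudget},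
\[
\sum_{\sigma\text{ bad}}w_\sigma L(\sigma)\le\frac{16R}{\gamma\rho}\Big(\sum_{i\in I_3}c_i\ell_i+\sum_{j\in J}c_jD_f(j)\Big)\le\frac{16R}{\gamma\rho}(2\kappa'+\varepsilon)\le\frac{48R\kappa'}{\gamma\rho}\le\frac\theta3 .
\]

\subsection*{Step 3: comparing good arcs with the same endpoints}
For $z,z'\in Z_2$ let $G_{zz'}$ be the family of good arcs from $z$ to $z'$ that contain at least one edge of $J^*$. Suppose $G_{zz'}\ne\emptyset$. Fix $\sigma\in G_{zz'}$ and $j\in\sigma\cap J^*$, and let $h\in B_{X^*}$ satisfy $h(\mu)\ge1-\varepsilon$ and $h(m_{u_jv_j})\le1-\gamma$. This is the one place where length and detachment are used: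
\[
D_h(\sigma)\ge D_h(j)=\ell_j\big(1-h(m_{u_jv_j})\big)\ge\gamma\rho .
\]
We transfer this deficiency to an arbitrary $\sigma'\in G_{zz'}$. Apply \eqref{eq:tele} to both arcs, first with $h$ and then with $f$:
\begin{align*}
L(\sigma')-D_h(\sigma')-E(\sigma')&\le h(z)-h(z')\le L(\sigma)-\gamma\rho+E(\sigma),\\
L(\sigma)-D_f(\sigma)-E(\sigma)&\le f(z)-f(z')\le L(\sigma')+E(\sigma').
\end{align*}
The second line says that $\sigma$ is not much longer than $\sigma'$. Adding the outer inequalities, the lengths cancel, and since both arcs are good,
\[
D_h(\sigma')\ge\gamma\rho-\big(D_f(\sigma)+2E(\sigma)\big)-2E(\sigma')\ge\gamma\rho-\frac{\gamma\rho}4-\frac{\gamma\rho}4=\frac{\gamma\rho}2 .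
\]
The same $h$ works for all $\sigma'\in G_{zz'}$, so \eqref{eq:count} and \eqref{eq:budget} give
\[
\frac{\gamma\rho}2\sum_{\sigma'\in G_{zz'}}w_{\sigma'}\le\sum_{\sigma'\in G_{zz'}}w_{\sigma'}D_h(\sigma')\le\sum_{j'\in J}c_{j'}D_h(j')\le1-h(\mu)+\varepsilon\le2\varepsilon .
\]
There are $Q^2$ pairs $(z,z')$, and arcs have $L<2R$. Therefore
\[
\sum_{z,z'\in Z_2}\ \sum_{\sigma'\in G_{zz'}}w_{\sigma'}L(\sigma')\le Q^2\cdot\frac{4\varepsilon}{\gamma\rho}\cdot2R=\frac{8RQ^2\varepsilon}{\gamma\rho}\le\frac\theta3 .
\]

\subsection*{Conclusion}
Let $C$ be a cycle and $j\in C\cap J^*$. The edge $j$ survives both cuts. It lies in a segment of $C$; if that segment is small, it lies in an arc; if that arc is good, the arc belongs to some $G_{zz'}$. So each term $w_C\ell_j$ of \eqref{eq:goal} is a term of $w_sL(s)$ for a piece $s$ of $C$ counted in one of the three steps, and $\sum_{j\in J^*}t_j\le\theta/3+\theta/3+\theta/3=\theta$. This proves Theorem~\ref{thm:quant}. \qed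

\begin{remark}\label{rem:smaller}
If $\varepsilon$ has the property stated in Theorem~\ref{thm:quant}, so does every $\varepsilon'\in(0,\varepsilon)$: fewer combinations $\nu$ are admitted, and an $(\varepsilon',\gamma)$-detached molecule is $(\varepsilon,\gamma)$-detached.
\end{remark}

\section{The characterization and its consequences}\label{sec:char}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:char}]
We prove (a)$\Rightarrow$(d)$\Rightarrow$(c)$\Leftrightarrow$(b)$\Rightarrow$(a) and (c)$\Leftrightarrow$(e). Theorem~\ref{thm:main} is the resulting implication (a)$\Rightarrow$(b).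

(a)$\Rightarrow$(d), with $\gamma=1$. Let $\varepsilon>0$ and $\varepsilon'=\min(\varepsilon,1)$. By Lemma~\ref{lem:far}, every slice containing $\mu$ contains a molecule $m$ with $\|\mu-m\|\ge2-\varepsilon'$. By \eqref{eq:far-detached}, $m$ is $(\varepsilon',1)$-detached from $\mu$, hence $(\varepsilon,1)$-detached.

(d)$\Rightarrow$(c). Let $\gamma$ be as in (d), let $\rho>0$ and $0<\theta<1/2$. Let $\varepsilon$ be given by Theorem~\ref{thm:quant} for $\rho,\gamma,\theta$; by Remark~\ref{rem:smaller} we may assume $\varepsilon\le\theta$. Let $W$ be the set of molecules that are $(\varepsilon,\gamma)$-detached from $\mu$. By (d) and Lemma~\ref{lem:slice}, $\mu\in\overline{\mathrm{conv}}\,W$, so there is a finite convex combination $\nu=\sum t_jm_{u_jv_j}$ of elements of $W$ with $\|\mu-\nu\|\le\varepsilon$. All its molecules are detached, so Theorem~\ref{thm:quant} gives $T:=\sum\{t_j\colon d(u_j,v_j)\ge\rho\}\le\theta<1$. Put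
\[
\nu'=\frac1{1-T}\sum_{d(u_j,v_j)<\rho}t_jm_{u_jv_j}\in\mathrm{conv}\{m_{uv}\colon0<d(u,v)<\rho\}.
\]
Then $\nu-\nu'=\sum_{d(u_j,v_j)\ge\rho}t_jm_{u_jv_j}-T\nu'$ has norm at most $2T$, and $\|\mu-\nu'\|\le\varepsilon+2T\le3\theta$. Letting $\theta\to0$ gives (c).

(c)$\Leftrightarrow$(b) is Lemma~\ref{lem:slice} with $A=\{m_{uv}\colon0<d(u,v)<\rho\}$.

(b)$\Rightarrow$(a) is fact (i). Given a slice $S$ of $B_X$ containing $\mu$ and $\varepsilon>0$, take $\rho$ from Proposition~\ref{prop:short} for $\eta=\varepsilon$; by (b), $S$ contains a molecule of length less than $\rho$, and its distance from $\mu$ is at least $2-\varepsilon$.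

(c)$\Rightarrow$(e). Given $\eta>0$, Proposition~\ref{prop:short} provides $\rho\in(0,\eta]$ such that every molecule of length less than $\rho$ has distance at least $2-\eta/2$ from $\mu$. By (c), some finite convex combination of such molecules is at distance less than $\eta$ from $\mu$.

(e)$\Rightarrow$(c). For $0<\eta\le\rho$ the combination $\nu$ in (e) lies in $\mathrm{conv}\{m_{uv}\colon0<d(u,v)<\rho\}$ and $\|\mu-\nu\|<\eta$. Let $\eta\to0$.
\end{proof}

Condition (c) describes the $\Delta$-points as the norm-one elements of a single convex set.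

\begin{corollary}\label{cor:K}
The set of $\Delta$-points of $\mathcal{F}(M)$ equals $S_X\cap K$, where
\[
K=\bigcap_{\rho>0}\overline{\mathrm{conv}}\{m_{uv}\colon0<d(u,v)<\rho\}
\]
is closed, convex and symmetric. In particular, the set of $\Delta$-points is norm-closed, and every norm-one element of its closed convex hull is a $\Delta$-point.
\end{corollary}

\begin{proof}
The first assertion is (a)$\Leftrightarrow$(c). The set $K$ is an intersection of closed convex sets, each symmetric because $m_{vu}=-m_{uv}$. The closed convex hull of $S_X\cap K$ is contained in $K$.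
\end{proof}

\begin{corollary}\label{cor:discrete}
If $\inf\{d(u,v)\colon u\ne v\}>0$, then $\mathcal{F}(M)$ has no $\Delta$-points.
\end{corollary}

\begin{proof}
For small $\rho$ there is no molecule of length less than $\rho$, so $K=\emptyset$.
\end{proof}

Examples~\ref{ex:interval} and~\ref{ex:star} are the extreme cases $K=B_X$ and $K=\emptyset$.

\begin{remark}\label{rem:gamma}
Condition (d) shows that ``distance almost $2$'' can be weakened considerably: it suffices that each slice contain a molecule $m$ with $h(m)\le1-\gamma$ for some $h$ almost norming $\mu$, where $\gamma>0$ is fixed but arbitrarily small. The value $\gamma=0$ is not enough. Taking $h\in S_{X^*}$ with $h(\mu)=1$, we have $h(m)\le1$ for every molecule $m$, and every slice contains a molecule, so the condition with $\gamma=0$ would hold for all $\mu\in S_X$, whereas Corollary~\ref{cor:discrete} gives spaces without $\Delta$-points.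
\end{remark}

\begin{thebibliography}{1}

\bibitem{Veeorg}
Triinu Veeorg, \emph{Characterizations of Daugavet- and delta-points in Lipschitz-free spaces}, arXiv:2111.14393 (2021).

\end{thebibliography}
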